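# Balanced Cayley complexes, coboundary expansion over $\mathbb F_2$, and low-degree polynomials

## 1. Vanishing of $h_{k-1}(Y_{A,k})$ below $N_k(G)$, and four companion theorems

Throughout, $G$ is a finite group of order $n$, $k\ge 1$ is fixed, $A\subset G$, and $Y_{A,k}$ is the balanced Cayley complex of $A$, with coboundary expansion constant $h_{k-1}(Y_{A,k})$ over $\mathbb F_2$. Let $I\subset\mathbb F_2[G]$ be the augmentation ideal, and put
$$N_k(G)=\dim_{\mathbb F_2}\mathbb F_2[G]/I^{k+1},\qquad N_{k,r}=\sum_{i=0}^{k}\binom ri,\qquad q=2^{k+1}-1,\qquad D(G)=\sum_\rho d_\rho ,$$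
where $\rho$ runs over the complex irreducible representations of $G$ and $d_\rho$ is the dimension of $\rho$. All other terms are defined in Section 2.

**Theorem 1.** For every finite $G$ and every $A\subset G$ with $|A|<N_k(G)$ we have $h_{k-1}(Y_{A,k})=0$. Also $N_k(\mathbb F_2^r)=N_{k,r}$. Hence for every $k\ge2$ and every $C<\infty$, for all large $r$, every $A\subset\mathbb F_2^r$ with $|A|=\lceil C\log D(\mathbb F_2^r)\rceil$ has $h_{k-1}(Y_{A,k})=0$. The following conjecture is therefore false for every $k\ge2$.

**Conjecture** (from Roy Meshulam, "Random Balanced Cayley Complexes", arXiv:2211.02085, 2022). For any fixed $k\ge1$ there exist constants $C(k)<\infty$ and $\epsilon(k)>0$ such that for any group $G$, the random balanced Cayley complexes $Y_{A,k}$ with $|A|=C(k)\log D(G)$ (rounded up to an integer) satisfy $h_{k-1}(Y_{A,k})\ge\epsilon(k)$ a.a.s. as $|G|\to\infty$.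

Here a.a.s. means: with probability tending to $1$ as $|G|\to\infty$, uniformly over all finite groups $G$. In words, the conjecture asks whether logarithmically many random group elements already give a complex that expands by a constant factor. Theorem 1 says that for $k\ge 2$ they do not: over $\mathbb F_2^r$ the failure is total (the constant is $0$) and has nothing to do with chance (it happens for every $A$ of that size). Four more theorems complete the picture.

**Theorem 2.** The conjecture holds for $k=1$.

**Theorem 3.** If $G$ is a 2-group, then $h_{k-1}(Y_{A,k})>0$ if and only if $A$ spans $\mathbb F_2[G]/I^{k+1}$. For $G=\mathbb F_2^r$: if and only if no nonzero polynomial function of degree $\le k$ over $\mathbb F_2$ vanishes on $A$.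

**Theorem 4.** Fix $k\ge1$ and $\eta>0$, and let $G=\mathbb F_2^r$. If $|A|<N_{k,r}$, then $h_{k-1}(Y_{A,k})=0$ always. If $A$ is random with $|A|\ge(1+\eta)N_{k,r}$, then $h_{k-1}(Y_{A,k})>0$ a.a.s. Note that $N_{k,r}\sim(\log_2 n)^k/k!$.

**Theorem 5.** There is a constant $C_k$ such that for all finite $G$ and random $A$ with $n\ge|A|\ge C_kn^{1-1/q}(\log n)^{1/q}$, a.a.s. (uniformly in $G$) $h_{k-1}(Y_{A,k})\ge q^{-2}$.

By Theorem 1, any size $m(G)$ for which $h_{k-1}(Y_{A,k})\ge\epsilon(k)>0$ holds a.a.s. uniformly over all groups must satisfy $m(\mathbb F_2^r)\ge N_{k,r}\sim(\log_2n)^k/k!$ for all large $r$: otherwise the probability of expansion is $0$ for infinitely many $r$. The theorems do not determine whether $h_{k-1}\ge\epsilon(k)$ already holds at the scale $(\log n)^k$.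

## 2. The complexes $Y_{A,k}$, the two norms, and $h_{k-1}$

**Definition (balanced Cayley complex).** For $1\le i\le k+1$ let $V_i=\{i\}\times G$, viewed as a set of isolated points, and let $Y_{G,k}=V_1*\cdots*V_{k+1}$ be the simplicial join: its simplices are the sets containing at most one point of each $V_i$. The complex $Y_{A,k}\subset Y_{G,k}$ contains the full $(k-1)$-skeleton of $Y_{G,k}$, and its $k$-simplices are all $\{(1,x_1),\dots,(k+1,x_{k+1})\}$ with $x_1x_2\cdots x_{k+1}\in A$. If $A$ is a uniformly random subset of $G$ of prescribed size, $Y_{A,k}$ is a random balanced Cayley complex.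

We write $Y_G,Y_A$ when $k$ is fixed, and $\pi(x)=x_1\cdots x_{k+1}$ for $x\in G^{k+1}$. Thus the $k$-simplices of $Y_G$ are the points of $G^{k+1}$, and those of $Y_A$ are the points of $\pi^{-1}(A)$.

*Example.* For $k=1$, $Y_A$ is a bipartite graph on $2n$ vertices, with an edge between $(1,x_1)$ and $(2,x_2)$ when $x_1x_2\in A$. For $k=2$ and $G=\mathbb F_2=\{0,1\}$, $Y_G$ is the boundary of the octahedron ($6$ vertices, $12$ edges, $8$ triangles), and $Y_{\{0\}}$ keeps all vertices and edges but only the four triangles with $x_1+x_2+x_3=0$.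

**Definition (cochains and norms).** Let $X$ be a complex with set $X(j)$ of $j$-simplices; the empty set is the unique $(-1)$-simplex. $C^j(X;\mathbb F_2)$ is the space of functions $X(j)\to\mathbb F_2$, with $(d_j\phi)(\tau)=\sum_{\sigma\subset\tau,|\sigma|=|\tau|-1}\phi(\sigma)$ and $B^j=\operatorname{im}d_{j-1}$. For $\phi\in C^j$,
$$\|\phi\|_{\rm H}=|\{\sigma\in X(j):\phi(\sigma)\ne0\}|,\qquad \|\phi\|_{\rm csy}=\min\{\|\phi+d_{j-1}\psi\|_{\rm H}:\psi\in C^{j-1}(X;\mathbb F_2)\}.$$

**Definition (expansion constant).**
$$h_j(X)=\min\left\{\frac{\|d_j\phi\|_{\rm H}}{\|\phi\|_{\rm csy}}:\ \phi\in C^j(X;\mathbb F_2)\setminus B^j(X;\mathbb F_2)\right\}.$$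

The norm $\|\phi\|_{\rm csy}$ is the distance from $\phi$ to $B^j$; it is positive exactly when $\phi\notin B^j$.

*Example.* Let $j=0$ and $\phi=1_S$ for a set $S$ of vertices of a graph with vertex set $V$. Here $B^0=\{0,1_V\}$, so $\|\phi\|_{\rm csy}=\min(|S|,|V|-|S|)$, and $\|d_0\phi\|_{\rm H}$ counts the edges leaving $S$. So $h_0$ is edge expansion. For $k=1$, $G=A=\mathbb F_2$ the graph is a $4$-cycle: one vertex gives the ratio $2/1$, two neighbors give $2/2$, two opposite vertices give $4/2$, so $h_0=1$.

**Coordinates.** A $(k-1)$-simplex of $Y_G$ misses exactly one $V_j$. So $\phi\in C^{k-1}(Y_G;\mathbb F_2)$ is a tuple $(f_1,\dots,f_{k+1})$, where $f_j$ is an arbitrary function of $x_{\hat j}=(x_i)_{i\ne j}$, and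
$$(d\phi)(x)=\sum_{j=1}^{k+1}f_j(x_{\hat j}),\qquad x\in G^{k+1}.\tag{1}$$
We write $d=d_{k-1}$ on $Y_G$ and $d_A=d_{k-1}$ on $Y_A$. The two complexes have the same $(k-1)$-skeleton, so $C^{k-1}$, $B^{k-1}$ and $\|\cdot\|_{\rm csy}$ on $C^{k-1}$ are the same for both, and $d_A\phi$ is the restriction of $d\phi$ to $\pi^{-1}(A)$. The minimum defining $h_{k-1}(Y_A)$ is over a finite set. This set is nonempty: the tuple $(1,0,\dots,0)$ has $d\phi=1\neq0$, so it is not in $B^{k-1}$. Therefore
$$h_{k-1}(Y_A)=0\iff\text{ some }\phi\notin B^{k-1}\text{ has }d_A\phi=0.\tag{2}$$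

**The quantity $D(G)$.** Since $\sum_\rho d_\rho^2=n$, we have $n\le D(G)^2$ and $D(G)\le n$. If $G$ is abelian, all $d_\rho=1$ and $D(G)=n$; for $S_3$, $D=1+1+2=4$.

**Definition (augmentation ideal).** Write $[g]$ for the basis element of $\mathbb F_2[G]$ given by $g$. Then $I$ is the set of elements whose coefficients sum to $0$, and it is spanned by the elements $[x]+[x']$. The power $I^{k+1}$ is spanned by products of $k+1$ elements of $I$.

*Example.* For $G=\{e,g\}$ of order $2$: $I=\{0,[e]+[g]\}$ and $I^2=0$, so $N_k(G)=2$ for all $k\ge1$. For $G$ cyclic of order $4$ and $t=[e]+[g]$, $\mathbb F_2[G]=\mathbb F_2[t]/(t^4)$ and $I=(t)$, so $N_k(G)=\min(k+1,4)$. For $G$ cyclic of order $3$, $([e]+[g])^2=[e]+[g^2]$ and $([e]+[g^2])^2=[e]+[g]$, so $I^2=I$ and $N_k(G)=1$ for all $k$; here Theorem 1 says only that $A=\emptyset$ gives $h_{k-1}=0$.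

## 3. Graphs: spectral gap gives expansion, and why triangles break the argument

**The case $k=1$, $G=\mathbb F_2^r$, by hand.** By (2), $h_0(Y_A)=0$ means that the bipartite graph $Y_A$ is disconnected. Suppose a nonzero affine function $\ell(x)=\lambda\cdot x+b$ vanishes on $A$. Color $(1,x_1)$ by $\lambda\cdot x_1+b$ and $(2,x_2)$ by $\lambda\cdot x_2$. Along an edge the two colors add up to $\ell(x_1+x_2)=0$, so they agree. The coloring is not constant (if $\lambda=0$ then $b=1$ and the two sides get different colors), so the graph is disconnected. Conversely, suppose no nonzero affine function vanishes on $A$. Then $A\ne\emptyset$, and the differences of elements of $A$ span $\mathbb F_2^r$. The walks $(1,x)\to(2,x+a)\to(1,x+a+a')$ connect all of $V_1$, and each vertex of $V_2$ has a neighbor, so the graph is connected.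

So we need at least $r+1=N_{1,r}$ elements, the dimension of the space of affine functions. This is of the same order as $\log D(G)=r\log2$, and nothing contradicts the conjecture.

**The spectral input.** Let $\mu_{k-1}(Y_A)$ be the minimal eigenvalue of the reduced Laplacian $d_{k-2}d_{k-2}^*+d_{k-1}^*d_{k-1}$ on real $(k-1)$-cochains. We quote the following known result, with the implied constant depending only on $k$ and $\epsilon$.

**Known result.** Let $k\ge1$ and $\epsilon>0$ be fixed, and let $A$ be a random subset of $G$ of size $m=\lceil10k^2\log D(G)/\epsilon^2\rceil$. Then $\Pr[\mu_{k-1}(Y_{A,k})<(1-\epsilon)m]=O(1/n)$.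

**Proof of Theorem 2.** Take $k=1$, $\epsilon=\frac12$, so $C(1)=40$ and $m=\lceil40\log D(G)\rceil$. Since $\sqrt n\le D(G)\le n$, we have $1\le m\le n$ for large $n$. With probability $1-O(1/n)$ we have $\mu_0\ge m/2$; assume this.

Let $\phi\notin B^0$, so $\phi=1_S$ with $\emptyset\ne S\subsetneq V$, $|V|=2n$. The real function $f=1_S-|S|/2n$ is orthogonal to the constants, so $d_{-1}^*f=0$ and $\|d_0f\|^2\ge\mu_0\|f\|^2$. On each edge $d_0f$ is $\pm1$ if the edge leaves $S$ and $0$ otherwise, so $\|d_0f\|^2=\|d_0\phi\|_{\rm H}$. Hence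
$$\|d_0\phi\|_{\rm H}\ge\mu_0\|f\|^2=\mu_0\frac{|S|(2n-|S|)}{2n}\ge\frac{\mu_0}2\min(|S|,2n-|S|)=\frac{\mu_0}2\|\phi\|_{\rm csy},$$
because the larger of $|S|,2n-|S|$ is at least $n$. So $h_0\ge\mu_0/2\ge m/4\ge\frac14=:\epsilon(1)$ with probability $1-O(1/n)$, uniformly in $G$. $\square$

**Where this stops for $k\ge2$.** The known result holds for every $k$, so one would like to repeat the proof. The step that breaks is $\|d_0f\|^2=\|d_0\phi\|_{\rm H}$. Take $k=2$, and lift an edge cochain $\phi$ to a real cochain $f$ with values in $\{0,1\}$. On a triangle, $(d_1f)(x)=f(x_2,x_3)-f(x_1,x_3)+f(x_1,x_2)$. If $\phi$ is $1$ on the edges $x_1x_2$ and $x_2x_3$ and $0$ on $x_1x_3$, the real value is $2$ and the value mod $2$ is $0$. Such a triangle contributes $4$ to $\|d_1f\|^2$ and nothing to $\|d_1\phi\|_{\rm H}$, so a lower bound for the first gives none for the second. The remark on torsion in Section 5 shows that this loss is real.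

**The smallest triangle example.** Take $k=2$, $G=\mathbb F_2$, $A=\{0\}$, and in (1) put
$$f_3(x_1,x_2)=x_1+x_2,\qquad f_1(x_2,x_3)=x_3,\qquad f_2=0 .$$
Then $(d\phi)(x)=x_1+x_2+x_3$. It vanishes on all four triangles of $Y_A$, so $d_A\phi=0$. Yet $\phi$ is not a coboundary: a coboundary would have $d\phi=0$ on all eight triangles of the octahedron, and $d\phi=1$ on the other four. So $h_1(Y_{\{0\}})=0$.

Two features are worth isolating. The nontriviality of $\phi$ is tested on triangles that are absent from $Y_A$. And $d\phi$ is a function of the product $\pi(x)$ alone. So we ask: *which functions $F\circ\pi$ are of the form $d\phi$?* Affine $F$ qualify, as above, but on $\mathbb F_2^r$ they form a space of dimension only $r+1$, comparable to $\log D(G)$. To beat $C\log D(G)$ for every $C$ we need more.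

## 4. Coboundaries in top degree are the functions with zero cube sums

For $x,x'\in G^{k+1}$ and $\varepsilon\in\{0,1\}^{k+1}$ let $x^\varepsilon$ have $i$-th coordinate $x_i$ if $\varepsilon_i=0$ and $x'_i$ if $\varepsilon_i=1$. The family $(x^\varepsilon)_\varepsilon$ is the cube spanned by $x$ and $x'$. Let
$$U=\Big\{c:G^{k+1}\to\mathbb F_2:\ \sum_{\varepsilon}c(x^\varepsilon)=0\ \text{ for all }x,x'\in G^{k+1}\Big\}.$$

For $k=1$ the condition is $c(x_1,x_2)+c(x_1',x_2)+c(x_1,x_2')+c(x_1',x_2')=0$, which says that $c(x_1,x_2)$ is a function of $x_1$ plus a function of $x_2$. The lemma is the same statement for every $k$.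

**Lemma 1.** $B^k(Y_G;\mathbb F_2)=U$.

*Proof.* Let $c=d\phi=\sum_jf_j$ as in (1). Since $f_j$ does not depend on the $j$-th coordinate, its values at $x^\varepsilon$ and at the vertex with $\varepsilon_j$ flipped are equal, so its cube sum cancels in pairs. Thus $c\in U$.

Conversely let $c\in U$ and put $x'=(e,\dots,e)$, with $e$ the identity of $G$. The cube condition, solved for the term $\varepsilon=0$, reads $c(x)=\sum_{\varepsilon\ne0}c(x^\varepsilon)$. A term with $\varepsilon_j=1$ has its $j$-th coordinate frozen at $e$, so it does not depend on $x_j$. Assign each $\varepsilon\neq0$ to the smallest $j$ with $\varepsilon_j=1$, and let $f_j$ be the sum of the terms assigned to $j$. Then $c=\sum_jf_j\in B^k(Y_G)$. $\square$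

## 5. Functions of the product and powers of the augmentation ideal

Let $R_k(G)$ be the space of functions $F:G\to\mathbb F_2$ whose linear extension to $\mathbb F_2[G]$ (also written $F$) vanishes on $I^{k+1}$. It is the dual space of $\mathbb F_2[G]/I^{k+1}$, so $\dim R_k(G)=N_k(G)$.

**Lemma 2.** For $F:G\to\mathbb F_2$: $F\circ\pi\in U$ if and only if $F\in R_k(G)$.

*Proof.* Expanding a product in $\mathbb F_2[G]$, with the order of the factors kept,
$$\prod_{i=1}^{k+1}\big([x_i]+[x_i']\big)=\sum_\varepsilon[\pi(x^\varepsilon)],\qquad\text{so}\qquad \sum_\varepsilon F(\pi(x^\varepsilon))=F\Big(\prod_{i=1}^{k+1}\big([x_i]+[x_i']\big)\Big).$$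
The elements $[x]+[x']$ span $I$, so by multilinearity these products span $I^{k+1}$. Hence all cube sums of $F\circ\pi$ vanish if and only if $F$ kills $I^{k+1}$. $\square$

**Polynomial functions.** The indicator of a point $a\in\mathbb F_2^r$ is $\prod_i(x_i+a_i+1)$, so the $2^r$ squarefree monomials span the $2^r$-dimensional space of all functions $\mathbb F_2^r\to\mathbb F_2$ and form a basis of it. The degree of a function is the degree of its expression in this basis, and the functions of degree $\le k$ form a space of dimension $N_{k,r}$. For $a\in\mathbb F_2^r$ let $D_af(x)=f(x+a)+f(x)$. Expanding $\prod_{i\in S}(x_i+a_i)$ shows that $D_a$ maps a monomial of degree $s\ge1$ to a polynomial of degree $\le s-1$, and it kills constants. So $D_a$ lowers degree by at least one, and $k+1$ derivatives kill every polynomial of degree $\le k$.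

**Lemma 3.** $R_k(\mathbb F_2^r)$ is the space of polynomial functions of degree $\le k$, and $N_k(\mathbb F_2^r)=N_{k,r}$.

*Proof.* **Step 1: the dimension.** This step computes $\mathbb F_2[G]/I^{k+1}$. Let $b_1,\dots,b_r$ be the standard basis of $G=\mathbb F_2^r$ and $t_i=[0]+[b_i]$. Then $t_i^2=[0]+[2b_i]=0$. The elements $[b_i]=[0]+t_i$ generate the algebra $\mathbb F_2[G]$, so $\mathbb F_2[t_1,\dots,t_r]/(t_i^2)\to\mathbb F_2[G]$ is onto; both sides have dimension $2^r$, so it is an isomorphism. The ideal $(t_1,\dots,t_r)$ lies in $I$ and, like $I$, has codimension $1$, so it equals $I$. Hence $I^{k+1}$ is spanned by the squarefree monomials in the $t_i$ of degree $\ge k+1$, those of degree $\le k$ form a basis of the quotient, and $N_k(G)=N_{k,r}$.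

**Step 2: polynomials lie in $R_k$.** This step identifies the space. Let $\deg F\le k$ and $u_i=x_i+x_i'$ (sum in $\mathbb F_2^r$). Then
$$\sum_\varepsilon F(\pi(x^\varepsilon))=\sum_\varepsilon F\Big(\sum_ix_i+\sum_i\varepsilon_iu_i\Big)=\big(D_{u_1}\cdots D_{u_{k+1}}F\big)\Big(\sum_ix_i\Big)=0,$$
so $F\circ\pi\in U$ and $F\in R_k(G)$ by Lemma 2. The polynomials of degree $\le k$ thus form a subspace of $R_k(G)$ of dimension $N_{k,r}=\dim R_k(G)$, hence all of it. $\square$

**Proof of Theorem 1.** **Step 1: $h_{k-1}(Y_A)=0$ when $|A|<N_k(G)$.** We produce a cocycle on $Y_A$ by counting dimensions. The restriction map $R_k(G)\to\mathbb F_2^A$ goes from dimension $N_k(G)$ to dimension $|A|<N_k(G)$, so there is $0\ne F\in R_k(G)$ with $F|_A=0$. Put $c=F\circ\pi$. By Lemma 2, $c\in U$, so by Lemma 1, $c=d\phi$ for some $\phi$. Since $c$ vanishes on $\pi^{-1}(A)$, $d_A\phi=0$. Since $\pi$ is onto, $c\ne0$, so $d\phi\ne0$ and $\phi\notin B^{k-1}$ (as $d\circ d_{k-2}=0$). By (2), $h_{k-1}(Y_A)=0$.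

**Step 2: the disproof.** We compare sizes for $G=\mathbb F_2^r$ and $k\ge2$. The group is abelian, so $D(G)=n=2^r$ and $\lceil C\log D(G)\rceil=\lceil Cr\log2\rceil=O(r)$. By Lemma 3, $N_k(G)=N_{k,r}\ge\binom r2$. So for all large $r$ every $A$ with $|A|=\lceil C\log D(G)\rceil$ satisfies $|A|<N_k(G)$, and $h_{k-1}(Y_A)=0$ by Step 1. Hence $\Pr[h_{k-1}(Y_A)\ge\epsilon]=0$ for every $\epsilon>0$ along groups with $|G|=2^r\to\infty$, and the conjecture fails for every choice of $C(k)<\infty$ and $\epsilon(k)>0$. $\square$

**Example ($k=2$, quadratic polynomials).** If $|A|<\binom r2+r+1$, some nonzero polynomial $Q$ of degree $\le2$ vanishes on $A$. Its third derivative at $0$ in directions $x_1,x_2,x_3$ is zero, so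
$$Q(x_1+x_2+x_3)=Q(x_1+x_2)+Q(x_1+x_3)+Q(x_2+x_3)+Q(x_1)+Q(x_2)+Q(x_3)+Q(0).$$
Each term on the right misses a variable. For instance take $f_3=Q(x_1+x_2)+Q(x_1)+Q(0)$, $f_1=Q(x_2+x_3)+Q(x_2)$, $f_2=Q(x_1+x_3)+Q(x_3)$. This $\phi$ is a cocycle on $Y_A$ and not a coboundary.

**Remark (quotients).** Let $p:G\to G'$ be a surjective homomorphism. It maps $I_G$ onto $I_{G'}$, so $F\mapsto F\circ p$ maps $R_k(G')$ into $R_k(G)$, injectively since $p$ is onto. Hence $N_k(G)\ge N_k(G')$. In particular $h_{k-1}(Y_A)=0$ for every $G$ with a quotient $\mathbb F_2^r$ and every $A\subset G$ with $|A|<N_{k,r}$.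

**Remark (torsion).** Let $k\ge2$, $G=\mathbb F_2^r$, $\epsilon\in(0,1)$, $|A|=\lceil10k^2\log D(G)/\epsilon^2\rceil$. By the known result, a.a.s. $\mu_{k-1}>0$, so $\tilde H_{k-1}(Y_A;\mathbb R)=0$. For large $r$, Theorem 1 and (2) give $\tilde H^{k-1}(Y_A;\mathbb F_2)\ne0$. Also $\tilde H_{k-2}(Y_A;\mathbb Z)=0$, because $Y_A$ contains the full $(k-1)$-skeleton of $Y_G$, a join of $k+1$ nonempty discrete sets, which is $(k-1)$-connected. By universal coefficients, $\tilde H^{k-1}(Y_A;\mathbb F_2)\cong\operatorname{Hom}(\tilde H_{k-1}(Y_A;\mathbb Z),\mathbb F_2)$. So a.a.s. $\tilde H_{k-1}(Y_A;\mathbb Z)$ is a finite group with nontrivial $2$-torsion. This is what the real Laplacian cannot see.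

## 6. A random cone bounds $\|\phi\|_{\rm csy}$ by $\|d\phi\|_{\rm H}$ on $Y_G$

Theorem 1 needed only one bad cochain. The remaining theorems are about all $\phi$, and they need to know that on the complete complex $Y_G$ a cochain with small coboundary is close to $B^{k-1}$.

**Lemma 4.** For all $\phi\in C^{k-1}(Y_G;\mathbb F_2)$: $\ \|\phi\|_{\rm csy}\le\frac qn\|d\phi\|_{\rm H}$. In particular $d\phi=0$ implies $\phi\in B^{k-1}$.

*Proof.* **Step 1: simplices as words with blanks.** This step sets up operators acting one coordinate at a time. Write a simplex of $Y_G$, including the empty one, as a word $\sigma=(\sigma_1,\dots,\sigma_{k+1})$ with $\sigma_i\in G\cup\{*\}$, where $*$ means "no vertex from $V_i$". Work in the $\mathbb F_2$-space spanned by all words. Let $\partial_i$ replace $\sigma_i\in G$ by $*$, and send $\sigma$ to $0$ if $\sigma_i=*$. Then $\partial=\sum_i\partial_i$ is the boundary map, and with cochains extended linearly, $(d_j\phi)(\tau)=\phi(\partial\tau)$.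

Fix $w\in G^{k+1}$. Let $s_i$ replace $\sigma_i=*$ by $w_i$, and send $\sigma$ to $0$ if $\sigma_i\in G$. Define $P_i$ by
$$1+P_i=\partial_is_i+s_i\partial_i.$$
If $\sigma_i=*$, the right side maps $\sigma$ to $\sigma$, so $P_i\sigma=0$. If $\sigma_i\in G$, it maps $\sigma$ to the word with $\sigma_i$ replaced by $w_i$, so $P_i\sigma$ is $\sigma$ plus that word. Since $\partial_i^2=0$, both $\partial_i(1+P_i)$ and $(1+P_i)\partial_i$ equal $\partial_is_i\partial_i$, so $P_i$ commutes with $\partial_i$. Operators with different indices act on different coordinates and commute.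

**Step 2: a contracting homotopy below the top dimension.** This step makes every $(k-1)$-simplex a boundary plus a correction. Let $H=\sum_{i=1}^{k+1}P_1\cdots P_{i-1}s_i$. In $\partial H+H\partial=\sum_{l,i}(\partial_lP_1\cdots P_{i-1}s_i+P_1\cdots P_{i-1}s_i\partial_l)$ the two terms with $l\ne i$ are equal and cancel, because $\partial_l$ commutes with every $P$ and with $s_i$. The terms $l=i$ telescope:
$$\partial H+H\partial=\sum_{i=1}^{k+1}P_1\cdots P_{i-1}(1+P_i)=1+P_1P_2\cdots P_{k+1}.$$
A simplex of dimension $\le k-1$ has a blank somewhere, and the corresponding $P_j$ kills it. So $\partial H+H\partial=1$ on such simplices.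

**Step 3: the correction $\psi_w$.** This step turns the homotopy into a formula for $\phi$. Let $\psi_w=\phi\circ H\in C^{k-2}$. For a $(k-1)$-simplex $\sigma$,
$$\phi(\sigma)=\phi(\partial H\sigma)+\phi(H\partial\sigma)=(d\phi)(H\sigma)+(d_{k-2}\psi_w)(\sigma).$$
If $\sigma=(x_i)_{i\ne j}$ misses $V_j$, then $s_i\sigma=0$ for $i\ne j$, so $H\sigma=P_1\cdots P_{j-1}s_j\sigma$. This is the sum (mod $2$, with multiplicity) of the $2^{j-1}$ words
$$(y_1,\dots,y_{j-1},w_j,x_{j+1},\dots,x_{k+1}),\qquad y_i\in\{x_i,w_i\}\ (i<j).$$

**Step 4: average over $w$.** This step finds a good $w$. Let $w\in G^{k+1}$ and $x_{\hat j}$ be independent and uniform. For each choice pattern, the word above has independent uniform coordinates, so it is uniform in $G^{k+1}$, and $d\phi$ is nonzero on it with probability $\|d\phi\|_{\rm H}/n^{k+1}$. By Step 3, $(\phi+d_{k-2}\psi_w)(\sigma)\ne0$ forces $d\phi$ to be nonzero on one of the $2^{j-1}$ words. There are $n^k$ simplices missing $V_j$, so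
$$\mathbb E_w\|\phi+d_{k-2}\psi_w\|_{\rm H}\le\sum_{j=1}^{k+1}n^k\,2^{j-1}\,\frac{\|d\phi\|_{\rm H}}{n^{k+1}}=\frac qn\|d\phi\|_{\rm H}.$$
Some $w$ does at least as well as the average. If $d\phi=0$, then $\|\phi\|_{\rm csy}=0$, that is, $\phi\in B^{k-1}$. $\square$

Let $W_A=\{c\in U:\ c(x)=0\text{ whenever }\pi(x)\in A\}$.

**Lemma 5.** $\phi\mapsto d\phi$ induces an isomorphism $\ker d_A/B^{k-1}\cong W_A$. Hence $h_{k-1}(Y_A)=0$ if and only if $W_A\ne0$.

*Proof.* $d_A\phi=0$ if and only if $d\phi$ vanishes on $\pi^{-1}(A)$. So $d$ maps $\ker d_A$ into $W_A$, and onto it since every $c\in U$ is some $d\phi$ (Lemma 1). The kernel is $\ker d$, which equals $B^{k-1}$ by Lemma 4. The last claim is (2). $\square$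

*Check on the octahedron ($k=2$, $G=\mathbb F_2$, $A=\{0\}$).* The cube condition is automatic if $x_i=x_i'$ for some $i$; otherwise it says that $c$ has even weight on the $8$ triangles. So $W_A$ consists of the even-weight functions on the four absent triangles and has dimension $3$. On the other side, each of the $12$ edges lies in exactly one triangle of $Y_A$, so $\dim\ker d_A=12-4=8$, and $\dim B^1=6-1=5$; indeed $8-5=3$.

## 7. Translating along the fibers of $\pi$: the classification for 2-groups

In Section 5 we looked only at functions $c\in W_A$ of the special form $F\circ\pi$. For a 2-group this loses nothing, because a group acts on $W_A$ whose fixed vectors are exactly the functions of that form.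

**Lemma 6.** For any finite $G$, the group $G^k$ acts on $G^{k+1}$ on the right by
$$x\cdot(h_1,\dots,h_k)=(x_1h_1,\ h_1^{-1}x_2h_2,\ \dots,\ h_{k-1}^{-1}x_kh_k,\ h_k^{-1}x_{k+1}).$$
The action preserves $\pi$, is simply transitive on each fiber $\pi^{-1}(g)$, and satisfies $(x\cdot h)^\varepsilon=x^\varepsilon\cdot h$, where the left side is formed from the pair $x\cdot h,\ x'\cdot h$.

*Proof.* Acting by $h$ and then $h'$ turns the $i$-th coordinate into $(h_{i-1}h'_{i-1})^{-1}x_i(h_ih'_i)$ (with the missing $h$'s omitted at the ends), so this is a right action. In $\pi(x\cdot h)$ the $h_i$ cancel. Let $\pi(x)=\pi(y)$. The equation $x\cdot h=y$ forces $h_1=x_1^{-1}y_1$ and then $h_i=x_i^{-1}h_{i-1}y_i$ for $2\le i\le k$. With these $h_i$ the first $k$ coordinates of $x\cdot h$ and $y$ agree, and so do the products, so the last coordinates agree too. Thus $h$ exists and is unique. Finally, $h$ acts on the $i$-th coordinate by a bijection of $G$ depending only on $h$ and $i$, so it may be applied before or after choosing between $x_i$ and $x_i'$. $\square$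

So the action carries cubes to cubes and preserves $\pi^{-1}(A)$. Hence $(h\cdot c)(x)=c(x\cdot h)$ defines a linear action of $G^k$ on $U$ and on $W_A$.

**Proof of Theorem 3.** **Step 1: not spanning implies $h_{k-1}=0$.** If $A$ does not span $\mathbb F_2[G]/I^{k+1}$, some nonzero linear functional on this quotient vanishes on $A$, that is, some $0\ne F\in R_k(G)$ has $F|_A=0$. As in Step 1 of the proof of Theorem 1, $h_{k-1}(Y_A)=0$.

**Step 2: $h_{k-1}=0$ implies not spanning.** We find a vector of $W_A$ that depends only on $\pi(x)$. By Lemma 5, $W_A\ne0$. The group $G^k$ is a 2-group, so each orbit on the finite set $W_A$ has size a power of $2$, and the number of fixed vectors is congruent to $|W_A|$ mod $2$. Since $W_A$ is a nonzero $\mathbb F_2$-space, $|W_A|$ is even. The vector $0$ is fixed, so there is a fixed $c\ne0$. By transitivity, $c$ is constant on each fiber of $\pi$, so $c=F\circ\pi$ with $F\ne0$. By Lemma 2, $F\in R_k(G)$, and $F|_A=0$ because $c\in W_A$ and $\pi$ is onto. So $A$ does not span.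

**Step 3: $G=\mathbb F_2^r$.** This translates the criterion: by Lemma 3, $R_k(G)$ is the space of polynomial functions of degree $\le k$. $\square$

## 8. The sharp threshold on $\mathbb F_2^r$: biased polynomials are few

**Lemma 7.** A nonzero polynomial function $f$ of degree $\le k$ on $\mathbb F_2^r$ is nonzero on at least a fraction $2^{-k}$ of the points.

*Proof.* Induction on $r$, for all $k\ge0$ at once; $r=0$ is clear. Let $f_0,f_1$ be the restrictions of $f$ to $x_r=0,1$. Then $f=f_0+x_r(f_0+f_1)$ with $\deg f_0,\deg f_1\le k$ and $\deg(f_0+f_1)\le k-1$ (and $f_0=f_1$ if $k=0$). If both $f_0,f_1$ are nonzero, apply induction to each half. Otherwise exactly one is nonzero; it equals $f_0+f_1$, so $k\ge1$ and its degree is $\le k-1$. By induction it is nonzero on a fraction $\ge2^{-(k-1)}$ of one half of the space, which is a fraction $\geq 2^{-k}$ of the whole. $\square$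

**What a plain union bound gives.** By Theorem 3 we must show that a.a.s. no nonzero polynomial of degree $\le k$ vanishes on $A$. By Lemma 7, a given one vanishes on a random set of size $m$ with probability at most about $(1-2^{-k})^m$, and there are fewer than $2^{N_{k,r}}$ of them. The union bound succeeds only if $m>N_{k,r}/\log_2\frac1{1-2^{-k}}$. For $k=1$ this is the right constant, but for $k=2$ it is $m>N_{2,r}/\log_2\frac43\approx2.41\,N_{2,r}$, too large by a constant factor. The loss comes from treating every polynomial as if it had as many zeros as the extreme ones. A balanced polynomial has about half its values zero and vanishes on $A$ with probability about $2^{-m}$, which is just what we want. So we must show that polynomials with a definite excess of zeros are few. The reason: such an $f$ can be reconstructed from boundedly many of its derivatives, and these have lower degree.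

**Proof of Theorem 4.** The first half is Theorem 1. Also $N_{k,r}\sim r^k/k!=(\log_2n)^k/k!$.

**Step 1: reductions.** We fix the size and the constants. By Theorem 3 we must show that a.a.s. no nonzero polynomial of degree $\le k$ vanishes on $A$. A random set of size $\ge m$ contains a uniformly random $m$-set, so we may take $|A|=m=\lceil(1+\eta)N_{k,r}\rceil$, which is $\le n$ for large $r$. If $f$ has $z$ zeros, then
$$\Pr[f|_A=0]=\binom zm\Big/\binom nm=\prod_{i=0}^{m-1}\frac{z-i}{n-i}\le\Big(\frac zn\Big)^m\tag{3}$$
when $z\ge m$, and the probability is $0$ when $z<m$. Choose $\delta>0$ with $(1+\eta)(1-\log_2(1+\delta))>1$; this holds for small $\delta$, and it forces $\delta<1$. Write $\mathbb E(-1)^f$ for the average of $(-1)^{f(x)}$ over $x\in\mathbb F_2^r$; the fraction of zeros of $f$ is $\frac12(1+\mathbb E(-1)^f)$.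

**Step 2: polynomials with $\mathbb E(-1)^f<\delta$.** Here the union bound is good enough. Their fraction of zeros is below $\frac{1+\delta}2$ and there are at most $2^{N_{k,r}}$ of them. By (3) the expected number vanishing on $A$ is at most
$$2^{N_{k,r}}\Big(\frac{1+\delta}2\Big)^m=2^{N_{k,r}-m(1-\log_2(1+\delta))}\le2^{N_{k,r}\left(1-(1+\eta)(1-\log_2(1+\delta))\right)}\to0,$$
since $N_{k,r}\to\infty$ and the factor multiplying it is negative.

**Step 3: a biased polynomial is nearly a majority of derivatives.** This is the structural step. Let $f\ne0$ have degree $\le k$ and $\beta=\mathbb E(-1)^f\ge\delta$. For fixed $x$ and uniform $a$,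
$$\mathbb E_a(-1)^{D_af(x)}=(-1)^{f(x)}\,\mathbb E_a(-1)^{f(x+a)}=(-1)^{f(x)}\beta,$$
so $D_af(x)=f(x)$ with probability $\frac{1+\beta}2$. Fix an odd $t=t(k,\delta)$ with $e^{-t\delta^2/2}<2^{-k-1}$, and let $a_1,\dots,a_t$ be independent and uniform. The votes $Z_i=(-1)^{D_{a_i}f(x)+f(x)}\in\{\pm1\}$ are independent with mean $\beta$. By Hoeffding's inequality,
$$\Pr\big[\operatorname{Maj}(D_{a_1}f(x),\dots,D_{a_t}f(x))\ne f(x)\big]=\Pr\Big[\sum_iZ_i<0\Big]\le e^{-t\beta^2/2}<2^{-k-1}.$$
Averaging over $x$, there is a choice of $a_1,\dots,a_t$, depending on $f$, such that $f=\operatorname{Maj}(p_1,\dots,p_t)$ off a fraction $<2^{-k-1}$ of the points, where $p_i=D_{a_i}f$.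

**Step 4: counting the biased polynomials.** We show that there are at most $2^{tN_{k-1,r}}$ of them. For each such $f$ fix one choice as in Step 3 and put $\Theta(f)=(p_1,\dots,p_t)$, a $t$-tuple of functions, each a polynomial of degree $\le k-1$. Suppose $\Theta(f)=\Theta(f')=(p_1,\dots,p_t)$, possibly from different shifts. The function $M=\operatorname{Maj}(p_1,\dots,p_t)$ depends only on the tuple and not on the shifts. Both $f$ and $f'$ agree with $M$ off a fraction $<2^{-k-1}$ of the points, so $f+f'$, of degree $\le k$, is nonzero on a fraction $<2^{-k}$. By Lemma 7, $f=f'$. So $\Theta$ is injective, with values in a set of size $(2^{N_{k-1,r}})^t$.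

**Step 5: biased polynomials do not vanish on $A$.** Now the crude bound suffices. By Lemma 7 and (3), each biased $f$ vanishes on $A$ with probability $\le(1-2^{-k})^m$. Since $t$ is constant and $N_{k-1,r}=o(N_{k,r})$, the expected number of biased polynomials vanishing on $A$ is at most
$$2^{tN_{k-1,r}}(1-2^{-k})^{(1+\eta)N_{k,r}}\to0.$$
Adding Steps 2 and 5, the expected number of nonzero polynomials of degree $\le k$ vanishing on $A$ tends to $0$. $\square$

So on $\mathbb F_2^r$ mere positivity of $h_{k-1}$ has its threshold asymptotically at $N_{k,r}$.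

## 9. Constant expansion for all groups from one good cube per fiber

For a positive bound we must compare $\|d\phi\|_{\rm H}$, which Lemma 4 controls, with $\|d_A\phi\|_{\rm H}$, which counts only the simplices over $A$. Each simplex $\tau$ with $(d\phi)(\tau)=1$ must be charged to a simplex over $A$. The cube condition does this: a cube containing $\tau$ has another vertex where $d\phi=1$, and if all other vertices of the cube lie over $A$, that one does. The action of Lemma 6 moves a single cube to every $\tau$ in the same fiber, so one good cube per $g\in G$ is enough.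

**Lemma 8.** Suppose that

$(*)$ for every $g\in G$ there are $x,x'\in G^{k+1}$ with $\pi(x)=g$ and $\pi(x^\varepsilon)\in A$ for all $\varepsilon\ne0$.

Then $h_{k-1}(Y_A)\ge q^{-2}$.

*Proof.* For each $g$ fix such a pair $x_{(g)},x'_{(g)}$. Let $\phi\notin B^{k-1}$ and $c=d\phi\in U$.

**Step 1: the charging map.** This assigns to each $\tau$ with $c(\tau)=1$ a simplex over $A$. Let $g=\pi(\tau)$ and let $h\in G^k$ be the unique element with $\tau=x_{(g)}\cdot h$ (Lemma 6). The family $(x_{(g)}^\varepsilon\cdot h)_\varepsilon$ is again a cube, with $\tau$ at $\varepsilon=0$. The sum of $c$ over it is $0$ and $c(\tau)=1$, so there is $\varepsilon\ne0$ such that $\tau'=x_{(g)}^\varepsilon\cdot h$ has $c(\tau')=1$. Choose one such $\varepsilon$ for each $\tau$. Since the action preserves $\pi$, $\pi(\tau')=\pi(x_{(g)}^\varepsilon)\in A$.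

**Step 2: counting.** This bounds how often a simplex is charged. The triple $(g,\varepsilon,\tau')$ determines $h$, as the unique element with $x_{(g)}^\varepsilon\cdot h=\tau'$, and hence $\tau=x_{(g)}\cdot h$. So $\tau\mapsto(g,\varepsilon,\tau')$ is injective. There are $n$ choices of $g$, $q$ of $\varepsilon\ne0$, and $\|d_A\phi\|_{\rm H}$ of $\tau'$, so $\|d\phi\|_{\rm H}\le nq\|d_A\phi\|_{\rm H}$. With Lemma 4,
$$\|d_A\phi\|_{\rm H}\ge\frac1{nq}\|d\phi\|_{\rm H}\ge\frac1{nq}\cdot\frac nq\|\phi\|_{\rm csy}=q^{-2}\|\phi\|_{\rm csy}.\qquad\square$$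

**Proof of Theorem 5.** Let $C_k=2(2q^2)^{1/q}$, $m=|A|$ and $p=m/2n\le\frac12$. The hypothesis on $m$ gives $p\ge(2q^2)^{1/q}n^{-1/q}(\log n)^{1/q}$, so
$$p^qn\ge2q^2\log n.\tag{4}$$

**Step 1: many disjoint candidate cubes for each $g$.** This gives independent chances for $(*)$. Fix $g$ and some $x$ with $\pi(x)=g$. For $x'\in G^{k+1}$ put $S(x')=\{\pi(x^\varepsilon):\varepsilon\ne0\}$, a set of at most $q$ elements. For fixed $\varepsilon\ne0$ and uniform $x'$, the product $\pi(x^\varepsilon)$ has a uniform factor $x_i'$ independent of the others, so it is uniform in $G$. Hence each $g'\in G$ equals $\pi(x^\varepsilon)$ for exactly $n^k$ choices of $x'$, and lies in $S(x')$ for at most $qn^k$ choices of $x'$. Suppose $l<n/q^2$ elements $x'$ with pairwise disjoint sets $S(x')$ have been chosen. These sets cover at most $lq$ elements of $G$, so at most $lq\cdot qn^k<n^{k+1}$ elements $x'$ are excluded, and we can choose one more. This yields $T\ge n/q^2$ pairwise disjoint sets $S_1,\dots,S_T$ of the form $S(x')$.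

**Step 2: a binomial random set.** Here we prove $(*)$ for a model with independence. Let $A'$ contain each element of $G$ independently with probability $p$. The events $S_i\subset A'$ are independent, since the $S_i$ are disjoint, and each has probability $\ge p^q$. By (4),
$$\Pr[\text{no }S_i\subset A']\le(1-p^q)^T\le e^{-p^qn/q^2}\le n^{-2}.$$
If some $S_i=S(x')\subset A'$, the pair $x,x'$ serves $g$ in $(*)$. A union bound over $g$ shows that $A'$ fails $(*)$ with probability at most $1/n$.

**Step 3: back to fixed size.** This step transfers the bound to $A$. Since $\mathbb E|A'|=pn=m/2$, the Chernoff bound $\Pr[X\ge2\mu]\le e^{-\mu/3}$ gives $\Pr[|A'|>m]\le e^{-m/6}$. Given $|A'|=l\le m$, the set $A'$ is distributed as a uniform $l$-subset of the uniform $m$-set $A$, and $(*)$ is preserved when the set grows. So $\Pr[A\text{ fails }(*)]\le\Pr[A'\text{ fails }(*)\mid|A'|=l]$ for each $l\le m$, and averaging over $l$,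
$$\Pr[A\text{ fails }(*)]\le\Pr\big[A'\text{ fails }(*)\,\big|\,|A'|\le m\big]\le\frac{1/n}{1-e^{-m/6}}\to0,$$
uniformly in $G$, since $m\to\infty$ with $n$. By Lemma 8, $h_{k-1}(Y_A)\ge q^{-2}$ a.a.s. $\square$
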